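\title{Diagonalizing multiplication by $z$ on $L^p$ modulo summing operators}

\begin{abstract}
Let $1<p<\infty$, $p\neq 2$, and let $\mu$ be a nonzero finite compactly supported measure on $\mathbb{C}$ that is absolutely continuous with respect to area. We show that multiplication by $z$ on $L^p(\mu)$ is not the sum of a $2$-summing operator and an operator that is diagonal with respect to an unconditional basis; in particular no such decomposition exists with a $1$-summing operator. For area measure on a square, a decomposition with a $q$-summing operator exists if and only if $p>2$ and $q>2$. A $2$-summing perturbation forces the square functions of far-out blocks of the basis to tend to zero in measure, and for $p\neq2$ no unconditional basis of $L^p(\mu)$ has this property.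
\end{abstract}

\section{Introduction}

Let $1<p<\infty$ and let $\mu$ be a finite positive measure on $\mathbb{C}$ with compact support. Scalars are complex and operators are bounded and linear. We study the operator $M_\mu$ on $L^p(\mu)$ given by $(M_\mu f)(z)=zf(z)$. An operator $D$ on $L^p(\mu)$ is \emph{diagonal with respect to an unconditional basis} $(u_n)_{n\ge1}$ of $L^p(\mu)$ if $Du_n=\lambda_nu_n$ for all $n$, for some bounded scalar sequence $(\lambda_n)$; we call $D$ \emph{diagonal} if such a basis exists.

If $\mu$ is purely atomic, the indicator functions of the atoms form an unconditional basis of eigenvectors, and $M_\mu$ is itself diagonal. If $\mu$ has no atoms, then $(z-\lambda)u=0$ forces $u=0$, so $M_\mu$ has no eigenvector, and one can only ask for $M_\mu=D+K$ with $D$ diagonal and $K$ small. Then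
\[
Ku_n=(z-\lambda_n)u_n ,
\]
so $Ku_n$ is small when $u_n$ is concentrated near the point $\lambda_n$. The size of $K$ measures how well a whole basis of $L^p(\mu)$ can be localized at points.

When small means compact, the following is known: for every $1<p<\infty$, every $\mu$ as above and every $\epsilon>0$ there are a compact operator $K$ with $\|K\|<\epsilon$ and a diagonal operator $D$ such that $M_\mu=D+K$. A finer scale is given by the summing operators. For $1\le q<\infty$, an operator $K$ on a Banach space $X$ is \emph{$q$-summing} if there is a constant $C$ such that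
\begin{equation}\label{eq:summing}
\Big(\sum_{i=1}^m\|Kx_i\|^q\Big)^{1/q}\le C\sup_{\|x^*\|\le1}\Big(\sum_{i=1}^m|x^*(x_i)|^q\Big)^{1/q}
\end{equation}
for all finite families $x_1,\dots,x_m\in X$. The least such $C$ is $\pi_q(K)$, and $\Pi_q(X)$ is the set of $q$-summing operators; $1$-summing operators are also called absolutely summing. Thus $K$ turns a family that is $q$-summable when tested against each functional into a family whose norms are $q$-summable. We recall in Section~\ref{sec:prelim} that $\Pi_q$ increases with $q$, that $q$-summing operators on $L^p(\mu)$ are compact, and that on $L^2(\mu)$ the $1$-summing operators are the Hilbert--Schmidt operators.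

Fix a square $Q_0\subset\mathbb{C}$ centered at $0$ with nonempty interior, and let $A$ be area measure on $\mathbb{C}$. The following question comes from Boedihardjo's paper \cite{Boedihardjo}.

\medskip
\noindent\textbf{Question.} \emph{Let $1<p<\infty$, $p\neq2$, and let $\mu$ be the restriction of $A$ to $Q_0$. Do there exist a $1$-summing operator $K$ and a diagonal operator $D$ on $L^p(\mu)$ such that $M_\mu=D+K$?}
\medskip

For $p=2$ the same question has an affirmative answer, due to Voiculescu. Since compact perturbations suffice for every $p$ and $1$-summing perturbations suffice for $p=2$, one might expect the answer yes. It is no for every $p\ne2$.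

\begin{theorem}\label{thm:main}
Let $1<p<\infty$, $p\neq2$, and let $\mu=w\,dA$ be a nonzero finite compactly supported measure on $\mathbb{C}$, absolutely continuous with respect to $A$. Then there are no $2$-summing operator $K$ on $L^p(\mu)$ and no operator $D$, diagonal with respect to an unconditional basis of $L^p(\mu)$, with $M_\mu=D+K$. In particular there is no such pair with $K$ $1$-summing, and the answer to the Question is no for every $p\neq2$.
\end{theorem}

The second theorem shows for which exponents the obstruction persists.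

\begin{theorem}\label{thm:range}
Let $\mu$ be the restriction of $A$ to $Q_0$, let $1<p<\infty$, $p\neq2$, and let $1\le q<\infty$. A decomposition $M_\mu=D+K$ with $K\in\Pi_q(L^p(\mu))$ and $D$ diagonal with respect to an unconditional basis exists if and only if $p>2$ and $q>2$. If $p>2$ and $q>2$, one can moreover have $\pi_q(K)<\epsilon$ for any given $\epsilon>0$. The non-existence part holds for all $\mu$ as in Theorem~\ref{thm:main}.
\end{theorem}

The exponent $2$ is already visible on the Haar system of the square, which we treat by hand in Section~\ref{sec:haar}; this gives the existence part of Theorem~\ref{thm:range} and a model for the proof of Theorem~\ref{thm:main}. That proof has two independent halves. The first (Sections \ref{sec:local} and~\ref{sec:blocks}) uses the geometry of the plane and the $2$-summing property of $K$. The second (Section~\ref{sec:rademacher}) concerns unconditional bases of $L^p$ only, and it is the one place where $p=2$ is excluded. Section~\ref{sec:end} completes the proof of Theorem~\ref{thm:range}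 and discusses the hypotheses.

\section{Summing operators and square functions}\label{sec:prelim}

Throughout, $1/p+1/p'=1$. We identify the dual of $L^p(\mu)$ with $L^{p'}(\mu)$ through $\langle f,g\rangle=\int fg\,d\mu$, and $B$ is the closed unit ball of $L^{p'}(\mu)$, which is compact in the weak topology. Multiplying $\mu$ by a positive constant multiplies the norm of $L^p(\mu)$ by a constant, and hence both sides of \eqref{eq:summing} by the same constant. This changes neither $M_\mu$, nor the diagonal operators, nor $\pi_q$. \emph{From now on $\mu$ is a probability measure.} The letters $C,c$ denote positive constants that may change from line to line; they depend only on $p$, $\mu$, $K$ and the basis unless a subscript shows a further dependence.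

\subsection*{Khinchine's inequality} Let $\varepsilon_1,\varepsilon_2,\dots$ be independent random signs, each equal to $\pm1$ with probability $1/2$, and let $\mathbb{E}$ be the expectation. For $0<r<\infty$ there are constants $0<A_r\le B_r$, with $A_2=B_2=1$, such that
\[
A_r\Big(\sum|c_i|^2\Big)^{1/2}\le\Big(\mathbb{E}\Big|\sum\varepsilon_ic_i\Big|^r\Big)^{1/r}\le B_r\Big(\sum|c_i|^2\Big)^{1/2}
\]
for all finite families of scalars. Taking $c_i=f_i(z)$, raising to the power $r$ and integrating in $z$ gives, for $f_1,\dots,f_m\in L^r(\mu)$,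
\begin{equation}\label{eq:khinchine}
A_r\Big\|\Big(\sum|f_i|^2\Big)^{1/2}\Big\|_r\le\Big(\mathbb{E}\Big\|\sum\varepsilon_if_i\Big\|_r^r\Big)^{1/r}\le B_r\Big\|\Big(\sum|f_i|^2\Big)^{1/2}\Big\|_r .
\end{equation}

\subsection*{Summing operators} Three properties follow from \eqref{eq:summing}: $\|K\|\le\pi_q(K)$ (take $m=1$); $\pi_q(RK)\le\|R\|\,\pi_q(K)$ for every operator $R$; and $\pi_q$ satisfies the triangle inequality, by Minkowski's inequality in $\ell_q$. Hence, if $\sum_j\pi_q(K_j)<\infty$, the series $\sum_jK_j$ converges in operator norm, and passing to the limit in \eqref{eq:summing} gives $\pi_q(\sum_jK_j)\le\sum_j\pi_q(K_j)$.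

The \emph{Pietsch domination theorem} states that for $K\in\Pi_q(L^p(\mu))$ there is a probability measure $\nu$ on $B$, a \emph{Pietsch measure} for $K$, with
\begin{equation}\label{eq:pietsch}
\|Kf\|_p^q\le\pi_q(K)^q\int_B|\langle f,g\rangle|^q\,d\nu(g)\qquad(f\in L^p(\mu)).
\end{equation}
Let $q\le r$. By Jensen's inequality, \eqref{eq:pietsch} remains true with $r$ in place of the exponent $q$ and the same constant $\pi_q(K)$; summing over a family $x_1,\dots,x_m$ and bounding the integral by the supremum of the integrand gives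
\begin{equation}\label{eq:inclusion}
\Pi_q\subset\Pi_r\quad\text{and}\quad\pi_r\le\pi_q\qquad(q\le r).
\end{equation}
If $f_j\to0$ weakly, then \eqref{eq:pietsch} and dominated convergence give $\|Kf_j\|_p\to0$. Since bounded sequences in $L^p(\mu)$ have weakly convergent subsequences, $K$ is compact.

\begin{remark}\label{rem:HS}
On a Hilbert space with orthonormal basis $(e_n)$ and inner product $(\cdot,\cdot)$, both $\Pi_1$ and $\Pi_2$ are the class of Hilbert--Schmidt operators, those with $\|K\|_{HS}^2=\sum\|Ke_n\|^2<\infty$. Indeed, \eqref{eq:summing} for the family $e_1,\dots,e_N$ gives $\|K\|_{HS}\le\pi_2(K)\le\pi_1(K)$. Conversely, put $y_\varepsilon=\sum_{n\le N}\varepsilon_nK^*e_n$, so that $\mathbb{E}\|y_\varepsilon\|\le(\sum_{n\le N}\|K^*e_n\|^2)^{1/2}\le\|K\|_{HS}$. By Khinchine's inequality,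
\[
A_1\sum_i\Big(\sum_{n\le N}|(Kx_i,e_n)|^2\Big)^{1/2}\le\mathbb{E}\sum_i|(x_i,y_\varepsilon)|\le\|K\|_{HS}\sup_{\|y\|\le1}\sum_i|(x_i,y)| ,
\]
and $N\to\infty$ gives $\pi_1(K)\le A_1^{-1}\|K\|_{HS}$.
\end{remark}

\subsection*{Unconditional bases} A sequence $(u_n)$ is an unconditional basis of a Banach space if every vector has a unique expansion $\sum a_nu_n$ and this series converges in every order. We use the standard equivalent form: the $u_n$ are nonzero, their span is dense, and there is a constant $C_u$ with
\begin{equation}\label{eq:uncond}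
\Big\|\sum\theta_na_nu_n\Big\|\le C_u\Big\|\sum a_nu_n\Big\|\qquad\text{whenever }\sup|\theta_n|\le1,
\end{equation}
for all finitely supported $(a_n)$. Thus every bounded sequence $\theta$ defines a diagonal operator $T_\theta$ of norm at most $C_u\sup|\theta_n|$. Multiplying the $u_n$ by nonzero scalars changes neither \eqref{eq:uncond} nor the operators $T_\theta$.

Let $(u_n)$ be an unconditional basis of $L^p(\mu)$. The coefficient functionals are functions $u_n^*\in L^{p'}(\mu)$ with $\langle u_m,u_n^*\rangle=\delta_{mn}$. Testing against $u_m$ shows that $T_\theta^*u_n^*=\theta_nu_n^*$, so $(u_n^*)$ satisfies \eqref{eq:uncond} in $L^{p'}(\mu)$ with the same constant. The projection $P_m\colon\sum a_nu_n\mapsto\sum_{n\le m}a_nu_n$ has adjoint $P_m^*g=\sum_{n\le m}\langle u_n,g\rangle u_n^*$, and $\|P_m^*\|=\|P_m\|\le C_u$.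

For a finite sum $x=\sum a_nu_n$, the \emph{square function} of $x$ is
\[
S(x)=\Big(\sum|a_n|^2|u_n|^2\Big)^{1/2}.
\]
It removes all cancellation between the terms but keeps the norm.

\begin{lemma}\label{lem:square}
Let $1<r<\infty$ and let $(y_n)$ be a sequence in $L^r(\mu)$ that satisfies \eqref{eq:uncond}. For finitely supported $(a_n)$,
\[
\frac1{B_rC_u}\Big\|\sum a_ny_n\Big\|_r\le\Big\|\Big(\sum|a_n|^2|y_n|^2\Big)^{1/2}\Big\|_r\le\frac{C_u}{A_r}\Big\|\sum a_ny_n\Big\|_r .
\]
\end{lemma}

\begin{proof}
For every choice of signs, \eqref{eq:uncond} shows that $\|\sum\varepsilon_na_ny_n\|_r$ lies between $C_u^{-1}\|\sum a_ny_n\|_r$ and $C_u\|\sum a_ny_n\|_r$; the lower bound holds because $\varepsilon_n^2=1$. Insert this in \eqref{eq:khinchine}.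
\end{proof}

\begin{lemma}\label{lem:upper2}
Let $p\ge2$, let $(u_n)$ be an unconditional basis of $L^p(\mu)$ with $\|u_n\|_p=1$, and let $K\in\Pi_2(L^p(\mu))$. Then $\sum_n\|Ku_n\|_p^2<\infty$.
\end{lemma}

\begin{proof}
For finitely supported $(b_n)$, Lemma~\ref{lem:square} and the triangle inequality in $L^{p/2}(\mu)$ give
\[
\Big\|\sum b_nu_n\Big\|_p\le C\Big\|\sum|b_n|^2|u_n|^2\Big\|_{p/2}^{1/2}\le C\Big(\sum|b_n|^2\Big)^{1/2}.
\]
For $g\in B$ we get $|\sum b_n\langle u_n,g\rangle|\le C(\sum|b_n|^2)^{1/2}$ for all such $(b_n)$, hence $\sum|\langle u_n,g\rangle|^2\le C^2$. Now \eqref{eq:summing} gives $\sum_{n\le N}\|Ku_n\|_p^2\le C^2\pi_2(K)^2$ for all $N$.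
\end{proof}

\section{The Haar system of the square}\label{sec:haar}

In this section $\mu$ is normalized area measure on $Q_0$, and $\sigma$ is the side length of $Q_0$. The natural attempt at a decomposition uses a basis of functions supported on smaller and smaller squares, with the centers of the squares as eigenvalues.

Let $\mathcal{D}_N$ be the family of the $4^N$ dyadic subsquares of $Q_0$ of generation $N$; each has side $\sigma2^{-N}$ and measure $4^{-N}$, and boundaries, being null sets, are ignored. Let $E_Nf$ be the function equal on each $Q\in\mathcal{D}_N$ to the average of $f$ over $Q$, so that $\|E_N\|\le1$, and let $\Delta_N=E_{N+1}-E_N$. Cut $Q\in\mathcal{D}_N$ into two equal rectangles, and cut each rectangle into two squares; the four squares are the members of $\mathcal{D}_{N+1}$ inside $Q$. Each of the three cuts gives a Haar function, equal to $+1$ on one piece, $-1$ on the other piece and $0$ elsewhere. Call them $h_Q^1,h_Q^2,h_Q^3$, where $h_Q^1$ belongs to the first cut, so that $|h_Q^1|=1_Q$. For $N_0\ge0$ let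
\[
\mathcal{H}_{N_0}=\{1_Q:Q\in\mathcal{D}_{N_0}\}\cup\{h_Q^i:Q\in\mathcal{D}_N,\ N\ge N_0,\ i=1,2,3\}.
\]

We use \emph{Burkholder's theorem on martingale transforms}: for $1<p<\infty$ there is a constant $\beta_p$ such that, if $\mathcal{F}_0\subset\mathcal{F}_1\subset\cdots$ are $\sigma$-algebras and $d_k\in L^p$ is $\mathcal{F}_k$-measurable with zero conditional expectation given $\mathcal{F}_{k-1}$, then $\|\sum\theta_kd_k\|_p\le\beta_p\|\sum d_k\|_p$ for all finite sums and all scalars $|\theta_k|\le1$.

\begin{lemma}\label{lem:haar}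
For $1<p<\infty$ and $N_0\ge0$, the system $\mathcal{H}_{N_0}$ is an unconditional basis of $L^p(\mu)$.
\end{lemma}

\begin{proof}
If a cut divides a set $Y$ and has Haar function $h$, the two pieces have indicators $(1_Y\pm h)/2$. By induction the span of $\mathcal{H}_{N_0}$ contains $1_Q$ for every dyadic square $Q$, so it is dense. List the cuts generation by generation, and for each $Q$ in the order $i=1,2,3$; let $h_1,h_2,\dots$ be the corresponding Haar functions. Let $\mathcal{F}_0$ be generated by $\mathcal{D}_{N_0}$, and $\mathcal{F}_k$ by $\mathcal{F}_{k-1}$ and the two pieces of the $k$th cut. The $k$th cut divides one atom of $\mathcal{F}_{k-1}$ into two pieces of equal measure, so $d_k=a_kh_k$ satisfies the hypotheses of Burkholder's theorem. For a finite sum $f=\sum a_Q1_Q+\sum a_kh_k$, the first sum is $E_{N_0}f$ and has disjointly supported terms. Hence, for multipliers of modulus at most $1$,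
\[
\Big\|\sum\theta_Qa_Q1_Q+\sum\theta_ka_kh_k\Big\|_p\le\|E_{N_0}f\|_p+\beta_p\|f-E_{N_0}f\|_p\le(1+2\beta_p)\|f\|_p .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:EN}
If $1\le q\le p$, then $\pi_q(E_N)\le4^{N/q}$ and $\pi_q(\Delta_N)\le2\cdot4^{(N+1)/q}$.
\end{lemma}

\begin{proof}
For $Q\in\mathcal{D}_N$ let $\varphi_Q(f)=\mu(Q)^{1/p-1}\int_Qf\,d\mu$. By H\"older's inequality $\|\varphi_Q\|\le\mu(Q)^{1/p-1+1/p'}=1$. Since $q\le p$,
\[
\|E_Nf\|_p=\Big(\sum_Q|\varphi_Q(f)|^p\Big)^{1/p}\le\Big(\sum_Q|\varphi_Q(f)|^q\Big)^{1/q}.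
\]
Therefore $\sum_i\|E_Nx_i\|_p^q\le\sum_Q\sum_i|\varphi_Q(x_i)|^q\le4^N\sup_{g\in B}\sum_i|\langle x_i,g\rangle|^q$. The second bound follows from $\Delta_N=(I-E_N)E_{N+1}$ and $\|I-E_N\|\le2$.
\end{proof}

Generation $N$ thus has $\pi_q$-norm of order $4^{N/q}$, while $z$ varies by about $2^{-N}$ on each of its squares. The product is summable exactly when $q>2$.

\begin{proposition}\label{prop:exist}
Let $p>2$, $q>2$ and $\epsilon>0$. There are a diagonal operator $D$ and $K\in\Pi_q(L^p(\mu))$ with $M_\mu=D+K$ and $\pi_q(K)<\epsilon$.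
\end{proposition}

\begin{proof}
By \eqref{eq:inclusion} we may replace $q$ by $\min(q,p)$, so that $2<q\le p$. Put $\gamma=1-2/q>0$. Fix $N_0$ and let $D$ be the diagonal operator for $\mathcal{H}_{N_0}$ that multiplies each basis function attached to a square $Q$ by the center of $Q$. Let $z_N(z)$ be the center of the square of $\mathcal{D}_N$ that contains $z$, so $|z-z_N(z)|\le\sigma2^{-N}$. Consider
\begin{equation}\label{eq:series}
Kf=(z-z_{N_0})E_{N_0}f+\sum_{N\ge N_0}(z-z_N)\Delta_Nf .
\end{equation}
Multiplication by $z-z_N$ has norm at most $\sigma2^{-N}$. By Lemma~\ref{lem:EN} and $4^{1/q}\le2$, the terms of \eqref{eq:series} have $\pi_q$-norms at most $\sigma2^{-\gamma N_0}$ and $4\sigma2^{-\gamma N}$. So $K\in\Pi_q$ and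
\[
\pi_q(K)\le\sigma\Big(1+\frac4{1-2^{-\gamma}}\Big)2^{-\gamma N_0},
\]
which is less than $\epsilon$ for large $N_0$.

It remains to see that $K=M_\mu-D$, and by density it suffices to test basis functions. If $f=1_Q$ with $Q\in\mathcal{D}_{N_0}$, then $E_Nf=f$ for $N\ge N_0$, and only the first term of \eqref{eq:series} survives. If $f=h_Q^i$ with $Q\in\mathcal{D}_N$, then $E_Mf=0$ for $M\le N$ and $E_Mf=f$ for $M>N$, and only the term $(z-z_N)f$ survives. In both cases $Kf=(z-\text{center of }Q)f=(M_\mu-D)f$.
\end{proof}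

At $q=2$ each generation contributes a constant and the series of norms diverges. The next computation shows that no choice of eigenvalues repairs this.

\begin{example}\label{ex:haar}
Let $1<p<\infty$, let $D$ be any diagonal operator for $\mathcal{H}_{N_0}$, and let $K=M_\mu-D$. We show that $K$ is not $2$-summing. Write $h_Q=h_Q^1$ and $Dh_Q=\lambda_Qh_Q$, so that $|Kh_Q|=|z-\lambda_Q|1_Q$. If $Q$ has side $s$, the disc with center $\lambda_Q$ and radius $s/\sqrt{2\pi}\ge s/3$ has area $s^2/2$. Hence, for $Q\in\mathcal{D}_N$,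
\begin{equation}\label{eq:half}
|z-\lambda_Q|\ge\sigma2^{-N}/3\quad\text{on a subset of $Q$ of measure at least $\mu(Q)/2$.}
\end{equation}

\emph{Let $p\ge2$.} The normalized functions $u_Q=4^{N/p}h_Q$ satisfy $\|Ku_Q\|_p\ge2^{-1/p}\sigma2^{-N}/3\ge\sigma2^{-N}/6$ by \eqref{eq:half}. So $\sum_{Q\in\mathcal{D}_N}\|Ku_Q\|_p^2\ge\sigma^2/36$ for every $N\ge N_0$, and the sum over $N$ diverges. By Lemma~\ref{lem:upper2}, $K\notin\Pi_2$.

\emph{Let $p\le2$.} For $p<2$ the proof of Lemma~\ref{lem:upper2} breaks down: $g=\sum_{Q\in\mathcal{D}_N}h_Q$ lies in $B$, and $\sum_{Q\in\mathcal{D}_N}|\langle u_Q,g\rangle|^2=4^{N(1-2/p')}$ is unbounded. We test $K$ on random sums over a generation instead. The real functions $e_Q=2^Nh_Q$, with $Q\in\mathcal{D}_N$ and $N\ge N_0$, are orthonormal in $L^2(\mu)$. For signs $\varepsilon_Q$ put $f_{N,\varepsilon}=\sum_{Q\in\mathcal{D}_N}\varepsilon_Qe_Q$. On $Q$ we have $|Kf_{N,\varepsilon}|=2^N|z-\lambda_Q|$, so $\|Kf_{N,\varepsilon}\|_p\ge\|Kf_{N,\varepsilon}\|_1\ge\sigma/6$ by \eqref{eq:half}. If $K$ were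 $2$-summing with Pietsch measure $\nu$, then
\[
\frac{\sigma^2}{36}\le\mathbb{E}\|Kf_{N,\varepsilon}\|_p^2\le\pi_2(K)^2\int_B\sum_{Q\in\mathcal{D}_N}|\langle e_Q,g\rangle|^2\,d\nu(g).
\]
For $g\in B$, Bessel's inequality and $p'\ge2$ give $\sum_N\sum_{Q\in\mathcal{D}_N}|\langle e_Q,g\rangle|^2\le\|g\|_2^2\le1$. Summing over $N$ bounds a divergent series by $\pi_2(K)^2$.
\end{example}

An arbitrary basis has no generations, and its members do not have constant modulus on squares. The right substitute for generation $N$ is suggested by the vector $\sum_{Q\in\mathcal{D}_N}h_Q$: it has norm $1$, it involves only basis vectors of large index, and its square function equals $1$ everywhere. Example~\ref{ex:haar} says that each such vector uses up a fixed part of a finite total. In general we shall show that vectors far out in the basis must have square functions that are small in measure, and then that some vectors do not.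

\section{Bounded functions cannot be concentrated at a point}\label{sec:local}

From now on $\mu=w\,dA$ is a probability measure as in Theorem~\ref{thm:main}. We need a version of \eqref{eq:half} for a general function $v$: a lower bound for $(z-\lambda)v$ in terms of the size of $v$. Some bound on $|v|$ is required: if $U$ is a disc with center $\lambda$, radius $\rho$ and $\mu(U)>0$, then $v=\mu(U)^{-1/2}1_U$ has $\|v\|_2=1$ and $\|(z-\lambda)v\|_2\le\rho$. With bounds on $|v|$ and on the density $w$, a disc of radius $\rho$ can hold only a multiple of $\rho^2$ of the mass of $|v|^2$.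

\begin{lemma}\label{lem:local}
Let $L\ge1$, let $v$ be a measurable function with $|v|\le L$ that vanishes outside $\{w\le L\}$, let $\lambda\in\mathbb{C}$, and put $t=\|v\|_{L^2(\mu)}$. Then:
\begin{itemize}
\item[(i)] $\displaystyle\int|z-\lambda|^2|v|^2\,d\mu\ge\frac{t^4}{4\pi L^3}$;
\item[(ii)] if $p>2$, then $t^2\le C_{p,L}\,\|(z-\lambda)v\|_{L^p(\mu)}^{2p/(p+2)}$.
\end{itemize}
\end{lemma}

\begin{proof}
We may assume $t>0$. Let $\rho^2=t^2/(2\pi L^3)$ and let $U$ be the disc with center $\lambda$ and radius $\rho$. Then $\int_U|v|^2w\,dA\le L^2\cdot L\cdot\pi\rho^2=t^2/2$, so $\int_{U^c}|v|^2\,d\mu\ge t^2/2$.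

(i) On $U^c$ we have $|z-\lambda|\ge\rho$, so the integral is at least $\rho^2t^2/2=t^4/(4\pi L^3)$.

(ii) On $U^c\cap\{w\le L\}$ write $|v|^2=|(z-\lambda)v|^2\,|z-\lambda|^{-2}$ and apply H\"older's inequality with exponents $p/2$ and $p/(p-2)$:
\[
\frac{t^2}2\le\|(z-\lambda)v\|_p^2\Big(L\int_{|\zeta|>\rho}|\zeta|^{-\frac{2p}{p-2}}\,dA(\zeta)\Big)^{\frac{p-2}p}.
\]
In polar coordinates the integral is $2\pi\int_\rho^\infty r^{-1-4/(p-2)}\,dr=\frac{\pi(p-2)}2\rho^{-4/(p-2)}$. Thus $t^2\le C_{p,L}\|(z-\lambda)v\|_p^2\,\rho^{-4/p}$. Since $\rho=c_Lt$, this reads $t^{2+4/p}\le C_{p,L}\|(z-\lambda)v\|_p^2$, and raising to the power $p/(p+2)$ gives (ii).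
\end{proof}

The exponents are attained on Haar functions. For $v=h_Q^1$ with $Q\in\mathcal{D}_N$ and $\lambda$ the center of $Q$, we have $t^2=4^{-N}$, the integral in (i) is at most $\sigma^24^{-2N}$, and $\|(z-\lambda)v\|_p\le\sigma2^{-N(p+2)/p}$.

\section{Square functions of far-out blocks}\label{sec:blocks}

Suppose that $M_\mu=D+K$, where $K$ is $2$-summing, $Du_n=\lambda_nu_n$, and $(u_n)$ is an unconditional basis of $L^p(\mu)$, rescaled so that $\|u_n\|_p=1$. Then
\begin{equation}\label{eq:Kun}
Ku_n=(z-\lambda_n)u_n\qquad(n\ge1).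
\end{equation}

\begin{proposition}\label{prop:measure}
Let $p\neq2$ and let $x_j=\sum_{n\ge m_j}a_n^{(j)}u_n$ be finite sums with $\|x_j\|_p\le1$ and $m_j\to\infty$. Then $S(x_j)\to0$ in $\mu$-measure.
\end{proposition}

Lemma~\ref{lem:local} applies to bounded functions, and the $u_n$ need not be bounded. The square function provides the truncation: on the set where $S(x)\le L$, \emph{all} the terms $a_nu_n$ are bounded by $L$ at once, and this set has nearly full measure because $S(x)$ is bounded in $L^p$.

\begin{proof}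
We find numbers $\kappa_m\to0$ with the following property. For every $L\ge1$ and every nonzero finite sum $x=\sum_{n\ge m}a_nu_n$ with $\|x\|_p\le1$, there is a measurable set $\Omega$ such that, with $S=S(x)$,
\begin{equation}\label{eq:goal}
\int_\Omega S^2\,d\mu\le C_L\kappa_m,\qquad\mu(\Omega^c)\le\mu(w>L)+CL^{-p/2}.
\end{equation}
This suffices. For $\delta>0$, Chebyshev's inequality gives $\mu(S(x_j)>\delta)\le\mu(w>L)+CL^{-p/2}+\delta^{-2}C_L\kappa_{m_j}$. Let $j\to\infty$ and then $L\to\infty$, noting that $\mu(w>L)=\int_{\{w>L\}}w\,dA\to0$.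

Fix $L$, $m$ and $x$. Sums involving $a_n$ run over the finitely many $n\ge m$ with $a_n\ne0$. In both cases below $\Omega\subset\{w\le L,\ S\le L\}$, and we put $v_n=a_nu_n1_\Omega$ and $t_n=\|v_n\|_{L^2(\mu)}$. Then $|v_n|\le S1_\Omega\le L$, so Lemma~\ref{lem:local} applies to $v_n$, and
\[
\int_\Omega S^2\,d\mu=\sum t_n^2 .
\]
By Lemma~\ref{lem:square}, $\|S\|_p\le C$, so $\mu(S>L)\le CL^{-p}\le CL^{-p/2}$.

\medskip
\noindent\emph{The case $p>2$.} Here the basis vectors can be treated one at a time. Let $c_n=\|Ku_n\|_p$. By Lemma~\ref{lem:upper2}, $\kappa_m=(\sum_{n\ge m}c_n^2)^{p/(p+2)}$ tends to $0$. Since the $\ell_p$-norm is at most the $\ell_2$-norm,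
\[
\sum|a_n|^p=\int\sum|a_nu_n|^p\,d\mu\le\|S\|_p^p\le C .
\]
Take $\Omega=\{w\le L,\ S\le L\}$. By \eqref{eq:Kun}, $\|(z-\lambda_n)v_n\|_p\le|a_n|c_n$. Lemma~\ref{lem:local}(ii) and H\"older's inequality with exponents $\frac{p+2}2$ and $\frac{p+2}p$ give
\[
\sum t_n^2\le C_L\sum(|a_n|c_n)^{\frac{2p}{p+2}}\le C_L\Big(\sum|a_n|^p\Big)^{\frac2{p+2}}\Big(\sum_{n\ge m}c_n^2\Big)^{\frac p{p+2}}\le C_L\kappa_m .
\]
This is \eqref{eq:goal}.

\medskip
\noindent\emph{The case $p<2$.} As in Example~\ref{ex:haar}, we test $K$ on random sums. Let $\nu$ be a Pietsch measure for $K$ with $q=2$, and set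
\[
\tau_n=\Big(\int_B|\langle u_n,g\rangle|^2\,d\nu(g)\Big)^{1/2}.
\]
Each $\tau_n$ is positive: if $\tau_n=0$, then $(z-\lambda_n)u_n=Ku_n=0$ by \eqref{eq:pietsch}, and $u_n=0$ because the point $\lambda_n$ has measure zero.

\emph{Step 1: a substitute for Bessel's inequality.} We need a finite total whose tails are small, and it is found on the dual side. Let $\Phi_m=(\sum_{n\ge m}\tau_n^2|u_n^*|^2)^{1/2}$. We claim that $\|\Phi_m\|_{p'}\to0$. Since $p'/2\ge1$, Minkowski's integral inequality holds in $L^{p'/2}(\mu)$, and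
\[
\Big\|\sum_{n\le N}\tau_n^2|u_n^*|^2\Big\|_{p'/2}=\Big\|\int_B\sum_{n\le N}|\langle u_n,g\rangle u_n^*|^2\,d\nu(g)\Big\|_{p'/2}\le\int_B\Big\|\sum_{n\le N}|\langle u_n,g\rangle u_n^*|^2\Big\|_{p'/2}d\nu(g).
\]
By Lemma~\ref{lem:square} for $(u_n^*)$ in $L^{p'}(\mu)$, the last integrand is at most $C\|P_N^*g\|_{p'}^2\le C$. Monotone convergence gives $\Phi_1\in L^{p'}(\mu)$. In particular $\Phi_1<\infty$ almost everywhere, so $\Phi_m\to0$ almost everywhere, and dominated convergence proves the claim.

Put $\eta=\sum|a_n|\tau_n>0$. Since $\int u_nu_n^*\,d\mu=1$, the Cauchy--Schwarz inequality at each point and H\"older's inequality give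
\begin{equation}\label{eq:eta}
\eta=\int\sum|a_n|u_n\,\tau_nu_n^*\,d\mu\le\int S\,\Phi_m\,d\mu\le\|S\|_p\|\Phi_m\|_{p'}\le C\|\Phi_m\|_{p'} .
\end{equation}
We take $\kappa_m=\|\Phi_m\|_{p'}$.

\emph{Step 2: the random sum.} For weights $b_n>0$ let $F=\sum|K(b_nu_n)|^2=\sum b_n^2|z-\lambda_n|^2|u_n|^2$. By \eqref{eq:khinchine}, Jensen's inequality with $p\le2$, and \eqref{eq:pietsch},
\begin{equation}\label{eq:F}
\|F^{1/2}\|_p^2\le C\,\mathbb{E}\Big\|K\sum\varepsilon_nb_nu_n\Big\|_p^2\le C\int_B\mathbb{E}\Big|\sum\varepsilon_nb_n\langle u_n,g\rangle\Big|^2d\nu(g)=C\sum b_n^2\tau_n^2 .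
\end{equation}
In the other direction, Lemma~\ref{lem:local}(i) gives, with $\omega_n=b_n^2/|a_n|^2$,
\begin{equation}\label{eq:Flower}
\int_\Omega F\,d\mu=\sum\omega_n\int|z-\lambda_n|^2|v_n|^2\,d\mu\ge\frac1{4\pi L^3}\sum\omega_nt_n^4 .
\end{equation}
To pass to $\sum t_n^2$ we shall use $(\sum t_n^2)^2\le(\sum\omega_nt_n^4)(\sum\omega_n^{-1})$, so the quantity to be made small is $(\sum\omega_n|a_n|^2\tau_n^2)(\sum\omega_n^{-1})$. By the Cauchy--Schwarz inequality it is at least $\eta^2$, with equality for $\omega_n=1/(|a_n|\tau_n)$. We make this choice, that is, $b_n^2=|a_n|/\tau_n$; then $\sum b_n^2\tau_n^2=\sum\omega_n^{-1}=\eta$.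

\emph{Step 3: a second truncation.} Inequality \eqref{eq:F} controls $F^{1/2}$ in $L^p$, while \eqref{eq:Flower} involves its $L^2$-norm, which can be larger. We remove the set where $F$ is large. By \eqref{eq:F} and Chebyshev's inequality, $\mu(F>L\eta)\le\|F^{1/2}\|_p^p\,(L\eta)^{-p/2}\le CL^{-p/2}$. Take $\Omega=\{w\le L,\ S\le L,\ F\le L\eta\}$; the second part of \eqref{eq:goal} holds. Since $\int_\Omega F\,d\mu\le L\eta$, \eqref{eq:Flower} gives $\sum\omega_nt_n^4\le4\pi L^4\eta$, and therefore
\[
\Big(\int_\Omega S^2\,d\mu\Big)^2=\Big(\sum t_n^2\Big)^2\le\Big(\sum\omega_nt_n^4\Big)\Big(\sum\omega_n^{-1}\Big)\le4\pi L^4\eta^2 .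
\]
With \eqref{eq:eta} this is the first part of \eqref{eq:goal}.
\end{proof}

\section{Blocks close to independent signs}\label{sec:rademacher}

We now forget $M_\mu$ and $K$. Functions of comparable norm in $L^p$ that tend to zero in measure live, along a subsequence, on almost disjoint sets, so that $N$ of them add up to norm about $N^{1/p}$. Independent signs add up to norm about $N^{1/2}$. Every basis has blocks that approximate independent signs, and Lemma~\ref{lem:square} lets us compute the norm of a sum of blocks from their square functions. For $p\neq2$ the two growth rates are incompatible.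

\begin{lemma}\label{lem:disjoint}
Let $f_k\ge0$ satisfy $0<c_0\le\|f_k\|_p\le C_0$ and $f_k\to0$ in $\mu$-measure. Then there are $k_1<k_2<\cdots$ such that for all $N$
\[
c_0N^{1/p}-2\le\Big\|\Big(\sum_{i\le N}f_{k_i}^2\Big)^{1/2}\Big\|_p\le C_0N^{1/p}+2 .
\]
\end{lemma}

\begin{proof}
We choose $k_i$ inductively so that $H_i=\{f_{k_i}>2^{-i}\}$ satisfies $\|f_{k_l}1_{H_i}\|_p\le2^{-i}$ for all $l<i$. Given $k_1,\dots,k_{i-1}$, absolute continuity of the integral provides $\delta>0$ with $\|f_{k_l}1_H\|_p\le2^{-i}$ for $l<i$ whenever $\mu(H)<\delta$, and convergence in measure provides $k_i>k_{i-1}$ with $\mu(f_{k_i}>2^{-i})<\delta$. The sets $G_i=H_i\setminus\bigcup_{l>i}H_l$ are pairwise disjoint, and $G_i^c=H_i^c\cup\bigcup_{l>i}H_l$. Hence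
\[
\|f_{k_i}1_{G_i^c}\|_p\le\|f_{k_i}1_{H_i^c}\|_p+\sum_{l>i}\|f_{k_i}1_{H_l}\|_p\le2^{-i}+2^{-i}=2^{1-i}.
\]
Let $\alpha_i=\|f_{k_i}1_{G_i}\|_p$, $R=(\sum_{i\le N}f_{k_i}^2)^{1/2}$ and $R_0=(\sum_{i\le N}f_{k_i}^21_{G_i})^{1/2}$. By disjointness, $\|R_0\|_p=(\sum_{i\le N}\alpha_i^p)^{1/p}\le C_0N^{1/p}$. From $c_0\le\alpha_i+2^{1-i}$ and the triangle inequality in $\ell_p$ we get $c_0N^{1/p}\le\|R_0\|_p+2$. Finally, the triangle inequality in $\ell_2$ at each point gives $R_0\le R\le R_0+\sum_{i\le N}f_{k_i}1_{G_i^c}$, so $\|R_0\|_p\le\|R\|_p\le\|R_0\|_p+2$.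
\end{proof}

\begin{proposition}\label{prop:blocks}
Let $p\ne2$ and let $(u_n)$ be an unconditional basis of $L^p(\mu)$. There are integers $m_1<m_2<\cdots$ and vectors $x_k=\sum_{m_k<n\le m_{k+1}}a_nu_n$ with $\|x_k\|_p\le2$ such that $S(x_k)$ does not tend to $0$ in $\mu$-measure.
\end{proposition}

\begin{proof}
\emph{Independent signs.} Every measurable set $Y$ splits into two sets of equal measure, because $s\mapsto\mu(Y\cap\{\operatorname{Re}z\le s\})$ is continuous, lines being null sets. Split $\mathbb{C}$ into two halves, each half into two halves, and so on, and let $r_j$ be $+1$ on the first half and $-1$ on the second half of each set split at stage $j$. Then $(r_1,\dots,r_j)$ takes each sign pattern on a set of measure $2^{-j}$, so the $r_j$ are independent symmetric signs on the probability space $(\mathbb{C},\mu)$. By Khinchine's inequality, $A_p|J|^{1/2}\le\|\sum_{j\in J}r_j\|_p\le B_p|J|^{1/2}$ for finite $J$. The $r_j$ are orthonormal in $L^2(\mu)$, so $\langle r_j,g\rangle\to0$ for bounded $g$ by Bessel's inequality.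 Bounded functions are dense in $L^{p'}(\mu)$ and $\|r_j\|_p=1$, so $\langle r_j,g\rangle\to0$ for all $g\in L^{p'}(\mu)$.

\emph{Gliding hump.} Let $\delta_k=2^{-k-1}$ and $m_1=1$. Given $m_k$, we have $\|P_{m_k}r_j\|_p\le\sum_{n\le m_k}|\langle r_j,u_n^*\rangle|\,\|u_n\|_p\to0$ as $j\to\infty$. Choose $j_k$, larger than $j_{k-1}$ if $k>1$, with $\|P_{m_k}r_{j_k}\|_p\le\delta_k/2$, and then $m_{k+1}>m_k$ with $\|r_{j_k}-P_{m_{k+1}}r_{j_k}\|_p\le\delta_k/2$. The vector $x_k=(P_{m_{k+1}}-P_{m_k})r_{j_k}$ has the required form and $\|x_k-r_{j_k}\|_p\le\delta_k$. Thus $\frac12\le\|x_k\|_p\le2$, and since $\sum\delta_k=\frac12$,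
\begin{equation}\label{eq:sqrt}
A_p|J|^{1/2}-1\le\Big\|\sum_{k\in J}x_k\Big\|_p\le B_p|J|^{1/2}+1\qquad\text{for all finite }J.
\end{equation}

\emph{Comparison.} Suppose that $S(x_k)\to0$ in measure. By Lemma~\ref{lem:square}, $c_0\le\|S(x_k)\|_p\le C_0$ for some positive constants, so Lemma~\ref{lem:disjoint} applies to $f_k=S(x_k)$. Different $x_k$ involve different basis vectors, so $S(\sum_{i\le N}x_{k_i})=(\sum_{i\le N}S(x_{k_i})^2)^{1/2}$. By Lemma~\ref{lem:square} again,
\[
cN^{1/p}-C\le\Big\|\sum_{i\le N}x_{k_i}\Big\|_p\le CN^{1/p}+C\qquad\text{for all }N.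
\]
Compare with \eqref{eq:sqrt} for $J=\{k_1,\dots,k_N\}$. If $p>2$ we get $A_pN^{1/2}-1\le CN^{1/p}+C$, and if $p<2$ we get $cN^{1/p}-C\le B_pN^{1/2}+1$. Both are false for large $N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose $M_\mu=D+K$ with $K$ $2$-summing and $D$ diagonal with respect to $(u_n)$, normalized in $L^p(\mu)$. Let $x_k$ be the vectors of Proposition~\ref{prop:blocks}. The vectors $x_k/2$ satisfy the hypotheses of Proposition~\ref{prop:measure}, so $S(x_k)=2S(x_k/2)\to0$ in measure, a contradiction. The statement for $1$-summing $K$ follows from $\Pi_1\subset\Pi_2$, and the restriction of $A$ to $Q_0$ is a measure of the required kind.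
\end{proof}

\section{Other exponents and the role of the hypotheses}\label{sec:end}

For $p<2$, raising $q$ above $2$ does not enlarge the class of perturbations.

\begin{lemma}\label{lem:collapse}
If $1<p<2<q<\infty$, then $\Pi_q(L^p(\mu))\subset\Pi_2(L^p(\mu))$.
\end{lemma}

\begin{proof}
For $0<r\le1$ and $f_i\ge0$ the reverse Minkowski inequality $\|\sum f_i\|_r\ge\sum\|f_i\|_r$ holds. To see this, discard the zero terms, put $s_i=\|f_i\|_r$ and $s=\sum s_i$, and integrate the concavity inequality $(\sum f_i/s)^r\ge\sum(s_i/s)(f_i/s_i)^r$. Let $K\in\Pi_q$ have Pietsch measure $\nu$. We apply in turn this inequality with $r=p/2$, then \eqref{eq:khinchine} with Jensen's inequality ($p\le q$), then \eqref{eq:pietsch}, and then Khinchine's inequality with exponent $q$: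
\begin{align*}
\sum\|Kx_i\|_p^2&\le\Big\|\Big(\sum|Kx_i|^2\Big)^{1/2}\Big\|_p^2\le A_p^{-2}\Big(\mathbb{E}\Big\|K\sum\varepsilon_ix_i\Big\|_p^q\Big)^{2/q}\\
&\le A_p^{-2}\pi_q(K)^2\Big(\int_B\mathbb{E}\Big|\sum\varepsilon_i\langle x_i,g\rangle\Big|^qd\nu(g)\Big)^{2/q}\\
&\le A_p^{-2}B_q^2\,\pi_q(K)^2\sup_{g\in B}\sum|\langle x_i,g\rangle|^2 .\qedhere
\end{align*}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
If $p>2$ and $q>2$, apply Proposition~\ref{prop:exist}. Otherwise let $\mu$ be any measure as in Theorem~\ref{thm:main}. Either $q\le2$, and then $\Pi_q\subset\Pi_2$ by \eqref{eq:inclusion}, or $p<2<q$, and then $\Pi_q\subset\Pi_2$ by Lemma~\ref{lem:collapse}. In both cases Theorem~\ref{thm:main} excludes a decomposition.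
\end{proof}

\begin{remark}[The case $p=2$]
The argument for $p<2$ in Proposition~\ref{prop:measure} uses only $p\le2$, in Minkowski's inequality and in \eqref{eq:F}, so the proposition is also true for $p=2$. What disappears is the gap between $N^{1/p}$ and $N^{1/2}$ in Proposition~\ref{prop:blocks}. Since the Question has an affirmative answer for $p=2$, the conclusion of Proposition~\ref{prop:blocks} fails for the basis of $L^2(Q_0)$ that diagonalizes $D$ there; by Example~\ref{ex:haar} that basis is not a Haar system $\mathcal{H}_{N_0}$.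
\end{remark}

\begin{remark}[Absolute continuity]
The compact support of $\mu$ serves only to make $M_\mu$ bounded. Absolute continuity with respect to area is essential in Lemma~\ref{lem:local}, and it cannot be weakened to the absence of atoms. Let $\mu$ be length measure on the segment $[0,1]\subset\mathbb{C}$. A disc of radius $\rho$ now has measure up to $2\rho$, so the proof of Lemma~\ref{lem:local}(i) must take $\rho$ of order $t^2$ and yields $t^6$ in place of $t^4$. Repeat Section~\ref{sec:haar} with dyadic intervals and one Haar function for each interval. The proof of Lemma~\ref{lem:haar} is unchanged. Generation $N$ has $2^N$ members, so the proof of Lemma~\ref{lem:EN} gives $\pi_q(E_N)\le2^{N/q}$ and $\pi_q(\Delta_N)\le2\cdot2^{(N+1)/q}$ for $q\le p$, while $|z-z_N|\le2^{-N}$. The terms of \eqref{eq:series} have $\pi_q$-norms at most $4\cdot2^{-N(1-1/q)}$, which is summable for $q>1$. Taking $q=\min(p,2)$ and using \eqref{eq:inclusion}, we obtain $M_\mu=D+K$ with $D$ diagonal and $K$ $2$-summing, for every $1<p<\infty$.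
\end{remark}

\begin{thebibliography}{1}

\bibitem{Boedihardjo}
March Boedihardjo, \emph{Multiplication operators on $L^p$}, arXiv:1707.04798 (2017).

\end{thebibliography}
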